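# One decoupling constant for all large exponents

## 1. Runs of heads

Toss a fair coin repeatedly and let $\xi_k=1$ if toss $k$ is heads, $\xi_k=0$ otherwise. Put
$$d_k=\xi_k\,1_{\{\xi_1=\dots=\xi_{k-1}=1\}} ,$$
so that $\sum_{k\le n}d_k$ is the length of the initial run of heads, capped at $n$. Each $d_k$ depends on the past in two ways: the past decides whether toss $k$ counts, and then the toss itself is made. We separate the two roles. Take a second, independent coin $\xi'_1,\xi'_2,\dots$ and put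
$$e_k=\xi'_k\,1_{\{\xi_1=\dots=\xi_{k-1}=1\}} .$$
The first coin still decides which tosses count, but the outcomes are now those of the second coin. Once the first coin is known, the $e_k$ are independent.

Take $n=2$. The sum $d_1+d_2$ equals $0,1,2$ with probabilities $\frac12,\frac14,\frac14$. For $e_1+e_2$: with probability $\frac12$ only one toss counts, with probability $\frac12$ both count, so the values $1$ and $2$ have probabilities $\frac12\cdot\frac12+\frac12\cdot\frac12=\frac12$ and $\frac12\cdot\frac14=\frac18$. Hence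
$$\mathbb E(d_1+d_2)^p=\frac{1+2^p}{4},\qquad \mathbb E(e_1+e_2)^p=\frac{4+2^p}{8},\qquad \text{ratio}=\frac{2(1+2^p)}{4+2^p}.$$
The ratio is $1$ for $p=1$, $\frac54$ for $p=2$, and tends to $2$ as $p\to\infty$. Its $p$-th root tends to $1$, in agreement with the fact that both sums have the same maximum, $2$.

For general $n$ compare the probabilities that the maximum is reached:
$$\mathbb P\Big(\sum_{k\le n}d_k=n\Big)=2^{-n},\qquad \mathbb P\Big(\sum_{k\le n}e_k=n\Big)=2^{-(n-1)}\cdot2^{-n}=2\cdot 4^{-n}.$$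
For the second event the first coin must show $n-1$ heads to allow all the tosses, and the second coin must then show $n$ heads. Up to the factor $2$, the decoupled tail is the *square* of the original one. Now the $p$-th moment for large $p$ is sensitive to exactly such small tails, and $n$ may grow with $p$. If we compare $(\mathbb E|\sum d_k|^p)^{1/p}$ with $(\mathbb E|\sum e_k|^p)^{1/p}$ over all examples, does the worst ratio stay bounded as $p\to\infty$? And what if the $d_k$ take values in a Banach space?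

## 2. Decoupled tangent sequences and the constants $D_p(X)$

**Quasi-norms.** A quasi-norm on $X$ is homogeneous, vanishes only at $0$, and satisfies $\|x+y\|\le K(\|x\|+\|y\|)$; the least such $K$ is its *modulus of concavity*. A quasi-Banach space is a complete space with such a quasi-norm. An *$r$-norm*, $r\in(0,1]$, is homogeneous and satisfies $\|x+y\|^r\le\|x\|^r+\|y\|^r$. Example: on $\mathbb R^2$ the expression $\|x\|=(|x_1|^{1/2}+|x_2|^{1/2})^2$ is a $\frac12$-norm, and since $(a+b)^2\le2(a^2+b^2)$ it is a quasi-norm with $K\le2$. The vectors $(1,0),(0,1)$, of quasi-norm $1$ with a sum of quasi-norm $4$, show that $K=2$. A quasi-norm need not be continuous: on $\mathbb R^2$ take the Euclidean norm off the line spanned by $(1,0)$ and twice the Euclidean norm on that line. We always assume that $\|\cdot\|$ is such that the expectations below make sense; this is automatic for norms and $r$-norms.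

**Random variables.** Let $(\Omega,\mathcal A,\mathbb P)$ be a probability space with a filtration $(\mathcal F_n)_{n\ge1}$, $\mathcal F_0=\{\Omega,\varnothing\}$, $\mathcal F_\infty=\sigma(\mathcal F_n:n\ge1)$. All $X$-valued random variables are strongly measurable, so each has almost all its values in a separable closed subspace, which is Polish. Hence a regular conditional distribution $\mathcal L(\xi\,|\,\mathcal G)$ exists and is unique up to a null set. Equality of two such random measures means almost sure equality.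

**Definition.** Let $d=(d_n)_{n\ge1}$ be an adapted sequence of $X$-valued random variables. A sequence $e=(e_n)_{n\ge 1}$ on the same probability space is a *decoupled tangent sequence* of $d$ if for every $n$ the variables $e_1,\dots,e_n$ are conditionally independent given $\mathcal F_\infty$, and
$$\mathcal L(d_n\,|\,\mathcal F_{n-1})=\mathcal L(e_n\,|\,\mathcal F_\infty)\qquad(n\ge1).$$

In Section 1, with $\mathcal F_k=\sigma(\xi_1,\dots,\xi_k)$, both laws equal the fair Bernoulli law on $\{\xi_1=\dots=\xi_{k-1}=1\}$ and $\delta_0$ elsewhere, so that $e$ is a decoupled tangent sequence of $d$.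

**Definition.** For $p\in(0,\infty)$, $X$ satisfies the *decoupling inequality for $p$* if there is a constant $D_p$ such that for every filtered probability space, every adapted $d$ with a decoupled tangent sequence $e$, and every $n\ge1$,
$$\mathbb E\Big\|\sum_{k=1}^nd_k\Big\|^p\le D_p^p\;\mathbb E\Big\|\sum_{k=1}^ne_k\Big\|^p.\tag{1}$$
The least constant is $D_p(X)$ (and $D_p(X)=\infty$ if there is none). For $p=\infty$, (1) is read as $\|\sum_{k\le n} d_k\|_{L^\infty(\Omega;X)}\le D_\infty\|\sum_{k\le n} e_k\|_{L^\infty(\Omega;X)}$.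

Hitczenko proved that $\sup_{p\in[1,\infty]}D_p(\mathbb R)<\infty$; call this number $D_{\mathbb R}$. For Hilbert spaces $H$ one has $\sup_{p\in[1,\infty)}D_p(H)\le D_{\mathbb R}$. Every UMD space satisfies the decoupling inequality, and so does $L^1(0,1)$, which is not UMD. The question treated here is posed in Sonja Cox and Mark Veraar, "Vector-valued decoupling and the Burkholder-Davis-Gundy inequality", arXiv:1107.2218 (2011): if a (quasi-)Banach space $X$ satisfies the decoupling inequality for all $p\in[1,\infty)$, must $\sup_{p\in[1,\infty)}D_p(X)$ be finite? The answer is yes, and a single exponent is enough.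

**Theorem 1.** Let $X\ne\{0\}$ be a quasi-Banach space with $D_{p_0}(X)<\infty$ for some $p_0\in(0,\infty)$.

1. There is $K<\infty$, depending only on $p_0$, $D_{p_0}(X)$ and the modulus of concavity of the quasi-norm, with $D_p(X)\le K^{1+1/p}$ for all $p\in(0,\infty)$. Hence $\sup_{p\ge p_1}D_p(X)<\infty$ for every $p_1>0$, in particular for $p_1=1$.
2. If $X$ is a Banach space and $D_1(X)<\infty$, then $D_1(X)\le\sup_{p\in[1,\infty)}D_p(X)\le2^{1207}D_1(X)$.
3. There are $C<\infty$ and $\kappa\in(0,1)$ such that for all $d,e,n$ and $s>0$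
$$\mathbb P\Big(\Big\|\sum_{k\le n}d_k\Big\|>Cs\Big)\le\sqrt2\;\mathbb P\Big(\Big\|\sum_{k\le n}e_k\Big\|>s\Big)^{\kappa}.\tag{2}$$
Conversely, in any quasi-Banach space (2), and even the weaker property (iv) of Theorem 2, implies the decoupling inequality for all $p\in(0,\infty)$.
4. For every $X\ne\{0\}$, with no assumption on $D_{p_0}$: $D_p(X)\ge2^{1/p-1}$ for $p\in(0,1)$, so $\sup_{p>0}D_p(X)=\infty$ always, and the form $K^{1+1/p}$ cannot be improved to a bound uniform in $p>0$. Also $\liminf_{p\to\infty}D_p(X)\ge2$, whereas $D_\infty(X)=1$ if the quasi-norm is continuous (for instance a norm).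

**Theorem 2.** For a quasi-Banach space $X$ the following are equivalent: (i) $D_p(X)<\infty$ for some $p\in(0,\infty)$; (ii) there is $K$ with $D_p(X)\le K^{1+1/p}$ for all $p\in(0,\infty)$; (iii) inequality (2) holds for some $C<\infty$, $\kappa\in(0,1)$ and all $d,e,n,s$; (iv) there are $C\ge1$ and $\theta,\gamma\in(0,1)$ such that for all $d,e,n,s$
$$\mathbb P\Big(\Big\|\sum_{k\le n}e_k\Big\|>s\Big)\le\theta\ \Longrightarrow\ \mathbb P\Big(\Big\|\sum_{k\le n}d_k\Big\|>Cs\Big)\le\gamma .$$

## 3. Small $p$, large $p$, and $p=\infty$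

Three easy cases first. If $d_1,d_2,\dots$ are independent and $\mathcal F_k=\sigma(d_1,\dots,d_k)$, then $\sum e_k$ has the same law as $\sum d_k$, and (1) is an equality with constant $1$. If $X=\mathbb R$, $d_k\ge0$ and $p=1$, then $\mathbb E\sum d_k=\sum_k\mathbb E\int x\,\mathcal L(d_k|\mathcal F_{k-1})(dx)=\mathbb E\sum e_k$, again equality. And a deterministic $d_1=x\ne0$ has $e_1=x$, so $D_p(X)\ge1$ for all $p\in(0,\infty]$ when $X\neq\{0\}$.

Next we prove part 4 of Theorem 1, by three computations. In (a) and (b) fix $x$ with $\|x\|=1$, let $(\xi_k)$ be i.i.d. Bernoulli variables, $\mathcal F_k=\sigma(\xi_1,\dots,\xi_k)$, and let $(\xi_k')$ be an independent copy, from which $e$ is built as in Section 1.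

**(a) $D_p(X)\ge2^{1/p-1}$ for $0<p<1$.** Stop at the first success: with success probability $\varepsilon$, let $d_k=\xi_k1_{\{\xi_1=\dots=\xi_{k-1}=0\}}x$. Then $\|\sum_{k\le n}d_k\|$ is $1$ if there is a success and $0$ otherwise, so $\mathbb E\|\sum_{k\le n}d_k\|^p=1-(1-\varepsilon)^n$. Let $\tau$ be the time of the first success. Toss $k$ counts exactly when $k\le\tau$, so, given the first coin, $\|\sum_{k\le n}e_k\|$ is $\mathrm{Bin}(\tau\wedge n,\varepsilon)$-distributed, and it is at most $Y=\sum_{k\le\tau}\xi'_k$. Here $\mathbb EY=\varepsilon\,\mathbb E\tau=1$, and from $\mathbb E z^\tau=\varepsilon z/(1-(1-\varepsilon)z)$ at $z=1-\varepsilon$,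
$$\mathbb P(Y\ge1)=1-\mathbb E(1-\varepsilon)^\tau=1-\frac{\varepsilon(1-\varepsilon)}{1-(1-\varepsilon)^2}=1-\frac{1-\varepsilon}{2-\varepsilon}=\frac1{2-\varepsilon}.$$
By Hölder's inequality, $\mathbb EY^p=\mathbb E[Y^p1_{\{Y\ge1\}}]\le(\mathbb EY)^p\,\mathbb P(Y\ge1)^{1-p}=(2-\varepsilon)^{p-1}$. So $D_p^p\ge(1-(1-\varepsilon)^n)(2-\varepsilon)^{1-p}$. Let $n\to\infty$, then $\varepsilon\to0$: $D_p^p\ge2^{1-p}$. In particular $\sup_{p>0}D_p(X)=\infty$.

**(b) $\liminf_{p\to\infty}D_p(X)\ge2$.** We use runs of heads with a biased coin. Let $0<\alpha<\frac12$ be the success probability, $d_k=\xi_k1_{\{\xi_1=\dots=\xi_{k-1}=1\}}x$, $\ell=\log\frac1\alpha$. For integers $0\le j\le n$ we have $\mathbb P(\|\sum_{k\le n}d_k\|\ge j)=\alpha^j$. Take $j=\lceil p/\ell\rceil$ and $n\ge j$. Since $p/\ell\le j\le p/\ell+1$,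
$$\mathbb E\Big\|\sum_{k\le n}d_k\Big\|^p\ge j^p\alpha^j\ge\Big(\frac p\ell\Big)^p\alpha\,e^{-p}=\alpha\Big(\frac p{e\ell}\Big)^p.$$
Given the first coin, $\|\sum_{k\le n}e_k\|\sim\mathrm{Bin}(m,\alpha)$, where $m$ is the number of $k\le n$ with $\xi_1=\dots=\xi_{k-1}=1$, and $\mathbb P(m=i)\le\mathbb P(m\ge i)\le\alpha^{i-1}$. Since $\mathbb P(\mathrm{Bin}(i,\alpha)\ge a)\le\binom ia\alpha^a$ and $\sum_{i\ge a}\binom ia\alpha^i=\alpha^a(1-\alpha)^{-a-1}$, for integers $a\ge1$
$$\mathbb P\Big(\Big\|\sum_{k\le n}e_k\Big\|\ge a\Big)\le\sum_{i\ge a}\alpha^{i-1}\binom ia\alpha^a=\alpha^{2a-1}(1-\alpha)^{-a-1}=C_\alpha e^{-\beta a},$$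
with $\beta=2\ell+\log(1-\alpha)$ and $C_\alpha=\frac1{\alpha(1-\alpha)}$. Here $\beta>0$ because $\alpha^2<1-\alpha$. For real $t>0$ the probability at $t$ equals that at $\lceil t\rceil$, so it is at most $C_\alpha e^{-\beta t}$, and
$$\mathbb E\Big\|\sum_{k\le n}e_k\Big\|^p\le\int_0^\infty pt^{p-1}C_\alpha e^{-\beta t}\,dt=C_\alpha\Gamma(p+1)\beta^{-p}.$$
Since $\Gamma(p+1)^{1/p}\sim p/e$ by Stirling,
$$D_p\ge\Big(\frac\alpha{C_\alpha}\Big)^{1/p}\frac{p}{e\,\Gamma(p+1)^{1/p}}\cdot\frac\beta\ell\ \xrightarrow[p\to\infty]{}\ \frac\beta\ell=2+\frac{\log(1-\alpha)}{\log(1/\alpha)} .$$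
Let $\alpha\to0$.

**(c) $D_\infty(X)=1$ if the quasi-norm is continuous.** Only $D_\infty\le1$ is left. Fix $n$, let $X_0$ be a closed separable subspace with $d_1,\dots,d_n\in X_0$ a.s., and let $\mu_k$ be a regular version of $\mathcal L(d_k|\mathcal F_{k-1})$ on $X_0$. Let $c=\|\sum_{k\le n}e_k\|_{L^\infty}<\infty$. Given $\mathcal F_\infty$, the vector $(e_1,\dots,e_n)$ has law $\bigotimes_k\mu_k(\omega)$, so for a.e. $\omega$ the set $\{y\in X_0^n:\|\sum y_k\|>c\}$ is $\bigotimes_k\mu_k(\omega)$-null. It is open, by continuity. A point of it with all $y_k\in\operatorname{supp}\mu_k(\omega)$ would have a product neighborhood inside the set with positive measure; so the set does not meet $\prod_k\operatorname{supp}\mu_k(\omega)$. It remains to see that a.s. $d_k\in\operatorname{supp}\mu_k$. With a countable base $(U_i)$ of $X_0$,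
$$\{(\omega,x):x\notin\operatorname{supp}\mu_k(\omega)\}=\bigcup_i\{\mu_k(\cdot,U_i)=0\}\times U_i\ \in\ \mathcal F_{k-1}\otimes\mathcal B(X_0),$$
so $\mathbb P(d_k\notin\operatorname{supp}\mu_k)=\mathbb E\,\mu_k(X_0\setminus\operatorname{supp}\mu_k)=0$. Hence $\|\sum_{k\le n}d_k\|\le c$ a.s.

This proves part 4. At $p=\infty$ decoupling costs nothing, but for large finite $p$ it costs a factor at least close to $2$. We now prove that the cost stays bounded.

## 4. $r$-norms, the canonical extension and symmetrization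

**Passing to a subadditive function.** By the Aoki–Rolewicz theorem (see Kalton–Peck–Roberts, *An F-space Sampler*) there are $r\in(0,1]$ and $c\ge1$, depending only on the modulus of concavity, and an $r$-norm $|||\cdot|||$ with $|||\cdot|||\le\|\cdot\|\le c\,|||\cdot|||$. Replacing $\|\cdot\|$ by $|||\cdot|||$ changes each $D_p$ by a factor at most $c$ in either direction; for instance $\mathbb E\|\sum d_k\|^p\le c^p\,\mathbb E|||\sum d_k|||^p$ and $\mathbb E|||\sum e_k|||^p\le\mathbb E\|\sum e_k\|^p$. So in Sections 4–8 we assume that $X\ne\{0\}$ and $\|\cdot\|$ is an $r$-norm (with $r=c=1$ for Banach spaces), and put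
$$N(x)=\|x\|^r .$$
We use only that $N$ is continuous, $N(-x)=N(x)$, $N(x+y)\le N(x)+N(y)$ and $N(x)\le N(2x)$. With $q=p/r$ we have $\|x\|^p=N(x)^q$. Writing $q_0=p_0/r$ and $\Delta=D_{p_0}^{p_0}$, the hypothesis becomes
$$\mathbb E\,N\Big(\sum d_k\Big)^{q_0}\le\Delta\;\mathbb E\,N\Big(\sum e_k\Big)^{q_0}.\tag{3}$$
Note that $\Delta\ge1$.

**Finite horizon.** Fix $n$. Sums and maxima without indices run over $k\le n$. We may set $d_k=e_k=0$ and $\mathcal F_k=\mathcal F_n$ for $k>n$. Let $X_0$ be a closed separable subspace containing a.s. the values of $d_1,\dots,d_n$, and let $\mu_k(\omega,\cdot)$ be a regular version of $\mathcal L(d_k|\mathcal F_{k-1})$ on $X_0$. We use throughout that for nonnegative $\mathcal F_{k-1}\otimes\mathcal B(X_0)$-measurable $G$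
$$\mathbb E[G(\cdot,d_k)\,|\,\mathcal F_{k-1}]=\int G(\cdot,x)\,\mu_k(\cdot,dx).\tag{4}$$
If $e$ is a decoupled tangent sequence, then, given $\mathcal F_\infty$, $(e_1,\dots,e_n)$ has law $\bigotimes_k\mu_k$; this kernel is $\mathcal F_n$-measurable, so it is also the law given $\mathcal F_n$. Consequently quantities like $\mathbb P(N(\sum e_k)>s)$ depend only on $\mathbb P$ and the kernels $\mu_k$, and we may compute them with any decoupled tangent sequence, on any extension of $\Omega$. We write $\mathbb P_\omega,\mathbb E_\omega$ for the law $\bigotimes_k\mu_k(\omega)$ of independent variables $y_1,\dots,y_n$, where $y_k$ has law $\mu_k(\omega)$.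

**The canonical extension.** To have several decoupled copies at once, let $\hat\Omega=\Omega\times(X_0^n)^m$ carry the measure $\mathbb P(d\omega)\prod_{i\le m}\prod_{k\le n}\mu_k(\omega,dy^i_k)$, and put $e^i_k=y^i_k$. Functions on $\Omega$ and the $\mathcal F_k$ are lifted by the projection. Each $e^i$ is a decoupled tangent sequence of $d$, and given $\mathcal F_n$ the sequences $e^1,\dots,e^m$ are independent. We keep the notation $\mathbb P,\mathbb E$.

**Lemma 3.** With $\mathcal H_k=\mathcal F_k\vee\sigma(e^i_j:i\le m,\,j\le k)$ we have $\mathcal L\big((d_k,e^1_k,\dots,e^m_k)\,|\,\mathcal H_{k-1}\big)=\mu_k^{\otimes(m+1)}$.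

*Proof.* Let $U$ be bounded and $\mathcal F_{k-1}$-measurable, $h$ a bounded measurable function of $(e^i_j)_{i\le m,\,j<k}$, and $\phi,\phi_1,\dots,\phi_m$ bounded Borel. In $\mathbb E[U\,h\,\phi(d_k)\prod_i\phi_i(e^i_k)]$ first integrate out the $y$'s for fixed $\omega$. This replaces $h$ by $\int h\prod_{i\le m,\,j<k}\mu_j(dy^i_j)$ and $\phi_i(e^i_k)$ by $\int\phi_i\,d\mu_k$; all of these are $\mathcal F_{k-1}$-measurable. So we may condition $\phi(d_k)$ on $\mathcal F_{k-1}$, which replaces it by $\int\phi\,d\mu_k$. Undoing the integration over the $y^i_j$, $j<k$, we obtain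
$$\mathbb E\Big[U\,h\,\phi(d_k)\prod_i\phi_i(e^i_k)\Big]=\mathbb E\Big[U\,h\int\phi\,d\mu_k\prod_i\int\phi_i\,d\mu_k\Big].$$
The monotone class theorem finishes the proof. $\square$

**Symmetrization.** Arguments about independent sums are simplest for symmetric summands. On the extension with three copies let
$$\mathcal G_k=\mathcal F_k\vee\sigma(e^1_1,\dots,e^1_k),\qquad\hat d_k=d_k-e^1_k,\qquad\hat e_k=e^2_k-e^3_k .$$
By Lemma 3, $\mathcal L(\hat d_k|\mathcal G_{k-1})$ is the image of $\mu_k\otimes\mu_k$ under $(x,y)\mapsto x-y$. This law is symmetric. Given $\mathcal G_n$, the $\hat e_k$ are independent with these same laws. So $\hat e$ is a decoupled tangent sequence of $\hat d$ with respect to $(\mathcal G_k)$, $\mathcal G_0$ is trivial, and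
$$\sum d_k=\sum\hat d_k+\sum e^1_k.\tag{5}$$

**Lemma 4.** If $e$ is a decoupled tangent sequence of $d$, then $\mathbb P(\max N(d_k)>t)\le2\,\mathbb P(\max N(e_k)>t)$ for $t>0$.

*Proof.* Use the extension with one copy. Let $\rho$ be the first $k\le n$ with $N(d_k)>t$ or $N(e_k)>t$ ($\rho=\infty$ if there is none). Then $\{\rho\ge k\}\in\mathcal H_{k-1}$. If $\rho\ge k$ and $N(d_k)>t$, then $\rho=k$; so Lemma 3 gives
$$\mathbb P(\rho<\infty,N(d_\rho)>t)=\sum_k\mathbb P(\rho\ge k,N(d_k)>t)=\sum_k\mathbb E\big[1_{\{\rho\ge k\}}\,\mu_k(N>t)\big].$$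
The same computation for $e$ gives the same value for $\mathbb P(\rho<\infty,N(e_\rho)>t)$. On $\{\rho<\infty\}$ one of the two events occurs, hence
$$\mathbb P(\max N(d_k)>t)\le\mathbb P(\rho<\infty)\le2\,\mathbb P(\rho<\infty,N(e_\rho)>t)\le2\,\mathbb P(\max N(e_k)>t).\ \square$$

## 5. Sums of independent symmetric vectors

The next lemma is a list of sign-flipping facts. The point of (b) is that it controls part of a sum, even after truncation, by the whole sum.

**Lemma 5.** Let $y_1,\dots,y_n$ be independent and symmetric, $S_k=\sum_{j\le k}y_j$, $t>0$.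

(a) $\mathbb P(\max N(S_k)>t)\le2\,\mathbb P(N(S_n)>t/2)$ and $\mathbb P(\max N(y_k)>t)\le2\,\mathbb P(N(S_n)>t/2)$.

(b) If $J\subseteq\{1,\dots,n\}$, $a\in(0,\infty)$ and $W=\sum_{k\in J}y_k1_{\{N(y_k)\le a\}}$, then $\mathbb P(N(W)>2t)\le2\,\mathbb P(N(S_n)>t)$.

(c) If $N(y_k)\le t$ a.s. for all $k$ and $\mathbb P(\max N(S_k)>u)\le\frac12$, where $u\ge0$, then $\mathbb P(\max N(S_k)>u+m(t+2u))\le2^{-m-1}$ for all integers $m\ge0$.

*Proof.* (a) Let $E_j$ be the event that $j$ is the first index with $N(S_j)>t$. Flipping the signs of all $y_i$, $i>j$, preserves the joint law and the event $E_j$, which depends on $y_1,\dots,y_j$ only, and turns $S_n$ into $S_n'=2S_j-S_n$. On $E_j$ we have $t<N(S_j)\le N(2S_j)\le N(S_n)+N(S_n')$, so $N(S_n)>t/2$ or $N(S'_n)>t/2$. Both possibilities have the same probability jointly with $E_j$, hence $\mathbb P(E_j)\le2\,\mathbb P(E_j,N(S_n)>t/2)$. Sum over $j$. For the second claim let $E_j$ be the event that $j$ is the first index with $N(y_j)>t$ and flip all $y_i$,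 $i\ne j$. The event is unchanged since $N(-y)=N(y)$, and $S_n'=2y_j-S_n$. The rest is the same.

(b) Let $y_k'=y_k$ if $k\in J$ and $N(y_k)\le a$, and $y'_k=-y_k$ otherwise. Whether we flip depends only on $k$ and $N(y_k)$, which is sign invariant, so $y'_k$ has the law of $y_k$, and the $y_k'$ are independent. With $S_n'=\sum y_k'$ we have $2W=S_n+S_n'$, so $N(W)\le N(2W)\le N(S_n)+N(S_n')$. If $N(W)>2t$, one of the two terms exceeds $t$, and both have the same law.

(c) Let $a\ge0$ and let $E_j$ be the event that $j$ is the first index with $N(S_j)>a$. On $E_j$, $N(S_j)\le N(S_{j-1})+N(y_j)\le a+t$. If moreover $N(S_l)>a+t+2u$ for some $l$, then $l>j$ and $N(S_l-S_j)>2u$. The variable $\max_{l>j}N(S_l-S_j)$ is independent of $E_j$ and at most $2\max_lN(S_l)$, so it exceeds $2u$ with probability at most $\frac12$. Summing over $j$,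
$$\mathbb P\big(\max N(S_l)>a+t+2u\big)\le\tfrac12\,\mathbb P\big(\max N(S_l)>a\big).$$
Start from $a=u$ and iterate $m$ times. $\square$

## 6. The good-$\lambda$ inequality, and what Markov's inequality at a fixed exponent loses

The natural plan is to start from (3), for one exponent $q_0$, and extrapolate to other $q$ by a good-$\lambda$ argument. We set this argument up, find where it loses, and read off what must be supplied. Let $q\in(0,\infty)$ and assume $\mathbb E\,N(\sum e_k)^q<\infty$.

**Step 1: two controlling quantities.** Assume for now that all $\mu_k(\omega)$ are symmetric. Put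
$$S_k=\sum_{j\le k}d_j,\quad S^*=\max_{k\le n}N(S_k),\quad d^*=\max N(d_k),\quad A_k(\omega)=\mathbb E_\omega N\Big(\sum_{j\le k}y_j\Big)^q,\quad A^*=\max_{k\le n}A_k^{1/q}.$$
The variable $A_k$ depends on $\mu_1,\dots,\mu_k$ only, so it is $\mathcal F_{k-1}$-measurable: it is the moment of the decoupled sum up to time $k$, known one step in advance. Integrating Lemma 5(a) against $qt^{q-1}dt$ under $\mathbb P_\omega$ gives $A_k\le2\cdot2^qA_n$, and $\mathbb E A_n=\mathbb E N(\sum e_k)^q$; so $\mathbb E(A^*)^q\le2^{q+1}\,\mathbb E N(\sum e_k)^q$. Likewise Lemma 4 followed by Lemma 5(a) gives $\mathbb E(d^*)^q\le2\,\mathbb E\max N(e_k)^q\le2\cdot2\cdot2^q\,\mathbb E N(\sum e_k)^q$. Together,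
$$\mathbb E(A^*\vee d^*)^q\le6\cdot2^q\;\mathbb E\,N\Big(\sum e_k\Big)^q.\tag{6}$$

**Step 2: what a good-$\lambda$ inequality yields.** Let $h>0$, $0<\delta<h$ and suppose that for all $\lambda>0$
$$\mathbb P\big(S^*>(1+h)\lambda,\ A^*\vee d^*\le\delta\lambda\big)\le\varepsilon\,\mathbb P(S^*>\lambda),\qquad\varepsilon\le\tfrac12(1+h)^{-q}.\tag{7}$$
Then $\mathbb P(S^*>(1+h)\lambda)\le\varepsilon\,\mathbb P(S^*>\lambda)+\mathbb P(A^*\vee d^*>\delta\lambda)$. Multiply by $q\lambda^{q-1}$ and integrate over $(0,R)$: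
$$(1+h)^{-q}\,\mathbb E(S^*\wedge(1+h)R)^q\le\varepsilon\,\mathbb E(S^*\wedge R)^q+\delta^{-q}\,\mathbb E(A^*\vee d^*)^q .$$
Since $\mathbb E(S^*\wedge R)^q\le\mathbb E(S^*\wedge(1+h)R)^q<\infty$, the first term on the right can be absorbed. With $R\to\infty$ and (6),
$$\mathbb E(S^*)^q\le2\Big(\frac{1+h}\delta\Big)^q\mathbb E(A^*\vee d^*)^q\le12\Big(\frac{2(1+h)}\delta\Big)^q\,\mathbb E\,N\Big(\sum e_k\Big)^q.\tag{8}$$
After the $q$-th root, the cost is of the order $(1+h)/\delta$. We want $h$ and $\delta$ that do not deteriorate as $q\to\infty$.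

**Step 3: the piece between two crossings.** To prove (7), isolate the part of the sum between the crossings of $\lambda$ and of $(1+h)\lambda$. Let
$$\tau=\inf\{k\le n:N(S_k)>\lambda\},\quad\rho=\inf\{k\le n:N(S_k)>(1+h)\lambda\}\wedge n,\quad\chi_k=1_{\{A_1,\dots,A_k\le(\delta\lambda)^q\}}$$
with $\inf\varnothing=\infty$, and
$$f_k=1_{\{\tau<k\le\rho\}}\,\chi_k\,d_k1_{\{N(d_k)\le\delta\lambda\}} .$$
Here $\{\tau<k\}$, $\{k\le\rho\}$ and $\chi_k$ are $\mathcal F_{k-1}$-measurable. On the event in (7), $\chi_k=1$ and $N(d_k)\le\delta\lambda$ for all $k$, and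
$$N(S_\tau)\le N(S_{\tau-1})+N(d_\tau)\le(1+\delta)\lambda<(1+h)\lambda<N(S_\rho),$$
so $\tau<\rho$, $\sum f_k=S_\rho-S_\tau$ and $N(\sum f_k)>(h-\delta)\lambda$. We may assume $\mathbb P(\tau\le n)=\mathbb P(S^*>\lambda)>0$. With $\tilde{\mathbb P}=\mathbb P(\cdot\,|\,\tau\le n)$,
$$\mathbb P\big(S^*>(1+h)\lambda,\ A^*\vee d^*\le\delta\lambda\big)\le\mathbb P(S^*>\lambda)\;\tilde{\mathbb P}\Big(N\Big(\sum f_k\Big)>(h-\delta)\lambda\Big).\tag{9}$$

**Step 4: decoupling the piece under $\tilde{\mathbb P}$.** We find the decoupled tangent sequence of $f$ for the measure $\tilde{\mathbb P}$. Let $\pi_k=\mathcal L_{\mathbb P}(f_k|\mathcal F_{k-1})$: on $\{\tau<k\le\rho,\chi_k=1\}$ it is the image of $\mu_k$ under $x\mapsto x1_{\{N(x)\le\delta\lambda\}}$, elsewhere it is $\delta_0$. We claim that also $\mathcal L_{\tilde{\mathbb P}}(f_k|\mathcal F_{k-1})=\pi_k$. Let $F\in\mathcal F_{k-1}$, let $\varphi$ be bounded Borel, and split $\{\tau\le n\}=\{\tau<k\}\cup\{k\le\tau\le n\}$. As $\{\tau<k\}\in\mathcal F_{k-1}$,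
$$\mathbb E[\varphi(f_k)1_{F\cap\{\tau<k\}}]=\mathbb E\Big[\int\varphi\,d\pi_k\,1_{F\cap\{\tau<k\}}\Big].$$
On $\{k\le\tau\le n\}$ we have $f_k=0$ and $\pi_k=\delta_0$, so there $\varphi(f_k)=\int\varphi\,d\pi_k$. Adding the two parts proves the claim.

Hence a decoupled tangent sequence $g$ of $f$ under $\tilde{\mathbb P}$ consists, given $\omega$, of independent variables with laws $\pi_k(\omega)$. Let $\ell(\omega)$ be the last $k\le n$ with $\chi_k=1$ ($0$ if there is none) and $l=\rho\wedge\ell$; since $\chi_k$ is nonincreasing in $k$, $\chi_k=1$ exactly for $k\le\ell$. If $l=0$, then $\sum g_k=0$. If $l\ge1$, then given $\omega$ the sum $\sum g_k$ has the law under $\mathbb P_\omega$ of $W=\sum_{\tau<k\le l}y_k1_{\{N(y_k)\le\delta\lambda\}}$, and Lemma 5(b), applied to $y_1,\dots,y_l$, gives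
$$\mathbb P_\omega(N(W)>s)\le2\,\mathbb P_\omega\Big(N\Big(\sum_{k\le l}y_k\Big)>\frac s2\Big),\qquad\mathbb E_\omega N\Big(\sum_{k\le l}y_k\Big)^q=A_l\le(\delta\lambda)^q.\tag{10}$$

**First attempt: Markov's inequality at the exponent $q_0$.** Let $q\ge q_0$ and use (3) for $(f,g)$ under $\tilde{\mathbb P}$. From (10) and Jensen, given $\omega$ the $q_0$-th moment of $N(\sum g_k)$ is at most $2\cdot2^{q_0}A_l^{q_0/q}\le2^{1+q_0}(\delta\lambda)^{q_0}$. So (3) and Markov's inequality give
$$\tilde{\mathbb P}\Big(N\Big(\sum f_k\Big)>(h-\delta)\lambda\Big)\le\varepsilon:=2\Delta\Big(\frac{2\delta}{h-\delta}\Big)^{q_0}.\tag{11}$$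
For each fixed $q\ge q_0$ this succeeds: with $h=1/q$ we have $(1+h)^q\le e$, and $\delta=\eta/q$ with a small $\eta$ depending only on $\Delta,q_0$ makes $\varepsilon\le\frac1{2e}$. By (8) the resulting constant, after the $q$-th root, grows linearly in $q$.

No choice of $h$ and $\delta$ removes this growth. To absorb, we need $\varepsilon(1+h)^q<1$. As $\Delta\ge1$, (11) then forces $(2\delta/h)^{q_0}<(1+h)^{-q}$, that is $\delta<\frac h2(1+h)^{-q/q_0}$, and by Bernoulli's inequality
$$\frac{1+h}\delta>\frac{2(1+h)^{1+q/q_0}}h\ge\frac{2\big(1+(1+q/q_0)h\big)}h>2\Big(1+\frac q{q_0}\Big).$$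
The exact point of failure is (11). The absorption requires a probability of size $(1+h)^{-q}$, while Markov's inequality at the fixed exponent $q_0$ turns the smallness of $\delta$ only into $\delta^{q_0}$. The information for a better bound is present: by (10) and Markov at the exponent $q$, the *decoupled* tail is $\mathbb P_\omega(N(W)>s)\le2(2\delta\lambda/s)^q$, with exponent $q$. It is lost on the way from $g$ to $f$. An inequality between tails that loses only a fixed power $\kappa$ would keep the exponent $\kappa q$; and Section 1 shows that with the same threshold on both sides a loss of about a square is to be expected.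

**Theorem 6.** Suppose that for some $C\ge1$, $\kappa\in(0,1)$
$$\mathbb P\Big(N\Big(\sum d_k\Big)>Cs\Big)\le\sqrt2\;\mathbb P\Big(N\Big(\sum e_k\Big)>s\Big)^\kappa\tag{12}$$
for all filtered probability spaces, $d,e,n$ and $s>0$. Then for all $q\in(0,\infty)$
$$\mathbb E\,N\Big(\sum d_k\Big)^q\le48\cdot32^q\,C^q\,2^{(2q+5/2)/\kappa}\;\mathbb E\,N\Big(\sum e_k\Big)^q.$$

*Proof.* We may assume $\mathbb E N(\sum e_k)^q<\infty$.

**Step 5: the symmetric case.** Let all $\mu_k$ be symmetric, take $h=3$ and $\delta\in(0,1]$, so that $h-\delta\ge2$. By (10) and Markov's inequality, $\tilde{\mathbb P}$-a.s. the conditional probability of $\{N(\sum g_k)>s\}$ is at most $2(2\delta\lambda/s)^q$. Take $s=2\lambda/C$ and apply (12) to $(f,g)$ under $\tilde{\mathbb P}$: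
$$\tilde{\mathbb P}\Big(N\Big(\sum f_k\Big)>2\lambda\Big)\le\sqrt2\,\big(2(C\delta)^q\big)^\kappa\le2\sqrt2\,(C\delta)^{\kappa q}=:\varepsilon .$$
Choose $\delta$ with $(C\delta)^{\kappa q}=2^{-2q-5/2}$. Then $C\delta\le1$, so $\delta\le1$; moreover $\varepsilon=\frac12\cdot4^{-q}$ and $\delta^{-q}=C^q2^{(2q+5/2)/\kappa}$. By (9), (7) holds, and (8) gives
$$\mathbb E(S^*)^q\le K_s\,\mathbb E\,N\Big(\sum e_k\Big)^q,\qquad K_s=12\cdot8^q\,\delta^{-q}\ge1.\tag{13}$$

**Step 6: general $d$.** Use (5), apply (13) to $(\hat d,\hat e)$ with respect to $(\mathcal G_k)$, and use $(a+b)^q\le2^q(a^q+b^q)$ twice; in particular $\mathbb E N(\sum\hat e_k)^q\le2^{q+1}\,\mathbb E N(\sum e_k)^q<\infty$. This gives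
$$\mathbb E\,N\Big(\sum d_k\Big)^q\le2^q\Big(K_s\,\mathbb E\,N\Big(\sum\hat e_k\Big)^q+\mathbb E\,N\Big(\sum e_k\Big)^q\Big)\le2^q\big(2^{q+1}K_s+1\big)\,\mathbb E\,N\Big(\sum e_k\Big)^q ,$$
and $2^q(2^{q+1}K_s+1)\le4\cdot4^qK_s=48\cdot32^q\,\delta^{-q}$. $\square$

So the problem is reduced to the tail inequality (12).

## 7. Decoupling at most doubles relative entropy

For probability measures $\mathbb Q\ll\mathbb P$ the *relative entropy* is $H(\mathbb Q|\mathbb P)=\mathbb E_{\mathbb Q}\log\frac{d\mathbb Q}{d\mathbb P}=\mathbb E_{\mathbb P}\Phi\big(\frac{d\mathbb Q}{d\mathbb P}\big)$, where $\Phi(x)=x\log x$, $\Phi(0)=0$. Example: if $\mathbb Q=\mathbb P(\cdot|B)$, then $H(\mathbb Q|\mathbb P)=\log\frac1{\mathbb P(B)}$.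

How can one see a rare event $B=\{N(\sum d_k)>Cs\}$ with an inequality that says something only about events of moderate probability? We condition on $B$. Under $\mathbb Q=\mathbb P(\cdot|B)$ the sum is large with probability $1$, and since the hypothesis holds on *every* filtered probability space it can be used under $\mathbb Q$: the decoupled sum, formed with the conditional laws under $\mathbb Q$, must be large with non-negligible probability. It remains to return from the $\mathbb Q$-decoupled sequence to the $\mathbb P$-decoupled one, and the price is measured by relative entropy.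

In the example of Section 1 take $B=\{\xi_1=\dots=\xi_n=1\}$. Under $\mathbb Q$ every $d_k$ equals $1$, so the $\mathbb Q$-decoupled sequence also consists of ones. Turning the pair of coins under $\mathbb P$ into this situation costs $n\log2$ for the first coin and again $n\log2$ for the second, in total $2\log\frac1{\mathbb P(B)}$. The theorem below shows that this doubling is the worst case.

Applying (3) itself under $\mathbb Q$ would not be enough. It would bound $\mathbb E\,N(\sum y_k)^{q_0}$ from below for the $\mathbb Q$-decoupled sequence $y$, and a large moment does not bound a probability from below: a variable equal to $M/\eta$ with probability $\eta$ and to $0$ otherwise has mean $M$ for every $\eta\in(0,1)$. So we start from an implication between probabilities, and obtain it from (3) in Section 8.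

**Theorem 7.** Suppose that for some $C\ge1$, $\theta,\gamma\in(0,1)$ the implication
$$\mathbb P\Big(N\Big(\sum e_k\Big)>s\Big)\le\theta\ \Longrightarrow\ \mathbb P\Big(N\Big(\sum d_k\Big)>Cs\Big)\le\gamma\tag{14}$$
holds in $X$ for all filtered probability spaces, $d,e,n$ and $s>0$. Then always
$$\mathbb P\Big(N\Big(\sum d_k\Big)>Cs\Big)\le\sqrt2\;\mathbb P\Big(N\Big(\sum e_k\Big)>s\Big)^{\theta/2}.$$

*Proof.* **Step 1: conditioning.** Let $B=\{N(\sum d_k)>Cs\}\in\mathcal F_n$; assume $\mathbb P(B)>0$. Put $\mathbb Q=\mathbb P(\cdot|B)$ and $M_k=\mathbb P(B|\mathcal F_k)/\mathbb P(B)$ for $0\le k\le n$. This is a martingale with $0\le M_k\le1/\mathbb P(B)$, $M_0=1$, $M_n=1_B/\mathbb P(B)$; $M_k$ is the density of $\mathbb Q$ with respect to $\mathbb P$ on $\mathcal F_k$; and $M_k>0$ $\mathbb Q$-a.s., since $\mathbb Q(M_k=0)=\mathbb E[M_k1_{\{M_k=0\}}]=0$.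

**Step 2: the conditional laws under $\mathbb Q$.** We need the density of $\mathcal L_{\mathbb Q}(d_k|\mathcal F_{k-1})$ with respect to $\mu_k$. The $\sigma$-algebra $\mathcal F_k$ may contain more than $\mathcal F_{k-1}$ and $d_k$, so we first average $M_k$: by the Doob–Dynkin factorization there is an $\mathcal F_{k-1}\otimes\mathcal B(X_0)$-measurable $g_k\ge0$ with
$$\mathbb E[M_k\,|\,\mathcal F_{k-1}\vee\sigma(d_k)]=g_k(\cdot,d_k).$$
Put $f_k=g_k/M_{k-1}$ where $M_{k-1}>0$, and $f_k=1$ where $M_{k-1}=0$. On $\{M_{k-1}=0\}$ we have $M_k=0$ a.s., because $\mathbb E[M_k1_{\{M_{k-1}=0\}}]=\mathbb E[M_{k-1}1_{\{M_{k-1}=0\}}]=0$, and therefore also $g_k(\cdot,d_k)=0$ a.s. there. So $g_k(\cdot,d_k)=M_{k-1}f_k(\cdot,d_k)$ a.s. For nonnegative bounded Borel $\varphi$ and $F\in\mathcal F_{k-1}$, using (4),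
$$\mathbb E_{\mathbb Q}[\varphi(d_k)1_F]=\mathbb E[g_k(\cdot,d_k)\varphi(d_k)1_F]=\mathbb E\Big[1_FM_{k-1}\int\varphi f_k\,d\mu_k\Big]=\mathbb E_{\mathbb Q}\Big[1_F\int\varphi f_k\,d\mu_k\Big].$$
With $\varphi=1$ this shows $\int f_k\,d\mu_k=1$ a.s. on $\{M_{k-1}>0\}$; on $\{M_{k-1}=0\}$ it is trivial. After changing $f_k$ to $1$ on a null set of $\omega$'s in $\mathcal F_{k-1}$, the measures $\nu_k:=f_k\mu_k$ form a probability kernel, and $\nu_k=\mathcal L_{\mathbb Q}(d_k|\mathcal F_{k-1})$, $\mathbb Q$-a.s.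

**Step 3: the entropy of the conditional laws.** We show
$$\sum_k\mathbb E_{\mathbb Q}\log f_k(\cdot,d_k)\le\log\frac1{\mathbb P(B)}.\tag{15}$$
Since $\Phi$ is bounded on $[0,1/\mathbb P(B)]$, each $\mathbb E_{\mathbb Q}\log M_k=\mathbb E\Phi(M_k)$ is finite; also $\log M_k$ is $\mathbb Q$-integrable, because its positive part is bounded and $\mathbb E_{\mathbb Q}\log^-M_k=\mathbb E[M_k\log^-M_k]\le1/e$. Hence
$$\mathbb E\Phi(M_k)-\mathbb E\Phi(M_{k-1})=\mathbb E_{\mathbb Q}\log\frac{M_k}{M_{k-1}}=\mathbb E\Big[M_{k-1}\,\Phi\Big(\frac{M_k}{M_{k-1}}\Big)1_{\{M_{k-1}>0\}}\Big].$$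
The variable $\frac{M_k}{M_{k-1}}1_{\{M_{k-1}>0\}}$ is integrable, as its mean is $\mathbb P(M_{k-1}>0)$. On $\{M_{k-1}>0\}$ its conditional expectation given $\mathcal F_{k-1}\vee\sigma(d_k)$ is $f_k(\cdot,d_k)$. Since $\Phi$ is convex and bounded below, conditional Jensen shows that the last expression is at least
$$\mathbb E\big[M_{k-1}\Phi(f_k(\cdot,d_k))1_{\{M_{k-1}>0\}}\big]=\mathbb E\big[g_k(\cdot,d_k)\log f_k(\cdot,d_k)1_{\{M_{k-1}>0\}}\big]=\mathbb E_{\mathbb Q}\log f_k(\cdot,d_k).$$
These expectations make sense: the negative part is integrable because $x\log^-x\le1/e$, and then the inequality just proved bounds the positive part, so $\log f_k(\cdot,d_k)$ is $\mathbb Q$-integrable. Sum over $k$. The left sides telescope to $\mathbb E\Phi(M_n)-\Phi(M_0)=\log\frac1{\mathbb P(B)}-0$. This is (15).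

**Step 4: the decoupled measures.** On $\Omega\times X_0^n$ let
$$\mathbb P'(d\omega,dy)=\mathbb P(d\omega)\prod_k\mu_k(\omega,dy_k),\qquad\mathbb Q'(d\omega,dy)=\mathbb Q(d\omega)\prod_k\nu_k(\omega,dy_k).$$
Under $\mathbb P'$, $(y_k)$ is a decoupled tangent sequence of $d$ for the base measure $\mathbb P$; under $\mathbb Q'$ it is one for the base measure $\mathbb Q$. Moreover
$$\frac{d\mathbb Q'}{d\mathbb P'}=\frac{1_B}{\mathbb P(B)}\prod_kf_k(\omega,y_k).$$
Under $\mathbb Q$ the law of $d_k$ given $\mathcal F_{k-1}$ is $\nu_k$, and $f_k$ is $\mathcal F_{k-1}\otimes\mathcal B(X_0)$-measurable, so by (4) for $\mathbb Q$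
$$\mathbb E_{\mathbb Q'}\log f_k(\omega,y_k)=\mathbb E_{\mathbb Q}\int\log f_k(\cdot,x)\,\nu_k(\cdot,dx)=\mathbb E_{\mathbb Q}\log f_k(\cdot,d_k).$$
All of these are finite by Step 3. With (15),
$$H(\mathbb Q'|\mathbb P')=\log\frac1{\mathbb P(B)}+\sum_k\mathbb E_{\mathbb Q}\log f_k(\cdot,d_k)\le2\log\frac1{\mathbb P(B)}.\tag{16}$$
In the example of heads, $f_k(\omega,x)=2\cdot1_{\{x=1\}}$ when $\xi_1=\dots=\xi_{k-1}=1$, and (16) is an equality.

**Step 5: using (14) under $\mathbb Q$.** Let $B'=\{N(\sum y_k)>s\}$, $b=\mathbb Q'(B')$, $a=\mathbb P'(B')$. We have $\mathbb Q(N(\sum d_k)>Cs)=\mathbb Q(B)=1>\gamma$. The contrapositive of (14), applied with base measure $\mathbb Q$, gives $b>\theta$. In particular $a>0$, because $\mathbb Q'\ll\mathbb P'$. With $Z=d\mathbb Q'/d\mathbb P'$, Jensen's inequality under $\mathbb P'(\cdot|B')$ and, if $a<1$, under $\mathbb P'(\cdot|B'^c)$ gives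
$$H(\mathbb Q'|\mathbb P')=\mathbb E_{\mathbb P'}\Phi(Z)\ge b\log\frac ba+(1-b)\log\frac{1-b}{1-a}\ge b\log\frac1a-\log2 .$$
The second inequality uses $(1-b)\log\frac1{1-a}\ge0$ and $b\log b+(1-b)\log(1-b)\ge-\log2$. (If $a=1$, then $b=1$, the second term is read as $0$, and the bound is trivial.) Since $b>\theta$, (16) yields $\theta\log\frac1a\le2\log\frac1{\mathbb P(B)}+\log2$, that is
$$\mathbb P(B)^2\le2\,\mathbb P'(B')^\theta .$$
Finally $\mathbb P'(B')=\mathbb P(N(\sum e_k)>s)$. $\square$

## 8. A tail implication from a single exponent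

It remains to derive (14) from (3). The difficulty is that $\mathbb P(N(\sum e_k)>s)\le\theta$ says nothing about $\mathbb E N(\sum e_k)^{q_0}$, which may even be infinite. We symmetrize, cut off large summands, and stop as soon as the predictable moment of the decoupled sum is too large. After this Lemma 5(c) bounds the moment.

**Proposition 8.** Assume (3). Let $\theta=\frac1{132}$, $K_0=\sum_{m\ge0}(4+12m)^{q_0}2^{-m}$, $L=(4\Delta K_0)^{1/q_0}$ and $C=1+L$. For every filtered probability space, every $d$ with decoupled tangent sequence $e$, every $n$ and $s>0$: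
$$\mathbb P\Big(N\Big(\sum e_k\Big)>s\Big)\le\theta\ \Longrightarrow\ \mathbb P\Big(N\Big(\sum d_k\Big)>Cs\Big)\le\tfrac12 .$$

*Proof.* **Step 1: symmetrization removes asymmetry and bounds the summands.** With $\hat d,\hat e,\mathcal G$ as in Section 4, $\sum\hat e_k=\sum e^2_k-\sum e^3_k$, so $\mathbb P(N(\sum\hat e_k)>2s)\le2\theta$. Given $\mathcal G_n$ the $\hat e_k$ are independent and symmetric, so Lemma 5(a) gives $\mathbb P(\max N(\hat e_k)>4s)\le4\theta$, and Lemma 4 gives $\mathbb P(\max N(\hat d_k)>4s)\le8\theta$.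

**Step 2: truncation.** Put $\bar d_k=\hat d_k1_{\{N(\hat d_k)\le4s\}}$ and $\bar e_k=\hat e_k1_{\{N(\hat e_k)\le4s\}}$. Since both arise by the same odd map, $\bar e$ is a decoupled tangent sequence of $\bar d$ with respect to $(\mathcal G_k)$, with symmetric conditional laws. Moreover
$$\mathbb P\Big(\sum\hat d_k\ne\sum\bar d_k\Big)\le8\theta,\qquad\mathbb P\Big(N\Big(\sum\bar e_k\Big)>2s\Big)\le2\theta+4\theta=6\theta .$$

**Step 3: a conditional moment bound on a large event.** Let $\Gamma=\{\mathbb P(N(\sum\bar e_k)>2s\,|\,\mathcal G_n)\le\frac14\}$. By Markov's inequality $\mathbb P(\Gamma^c)\le4\cdot6\theta=24\theta$. On $\Gamma$, Lemma 5(a) bounds the conditional probability of $\{\max_kN(\sum_{j\le k}\bar e_j)>4s\}$ by $\frac12$. So Lemma 5(c) with $t=u=4s$ applies conditionally: this maximum exceeds $4s+12ms$ with conditional probability at most $2^{-m-1}$. Split according to whether the maximum is at most $4s$ or lies in $(4s+12(m-1)s,\,4s+12ms]$ for some $m\ge1$; the latter has conditional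 probability at most $2^{-m}$. Hence, on $\Gamma$, for all $k\le n$,
$$V_k:=\mathbb E\Big[N\Big(\sum_{j\le k}\bar e_j\Big)^{q_0}\Big|\,\mathcal G_n\Big]\le\sum_{m\ge0}(4s+12ms)^{q_0}2^{-m}=K_0s^{q_0}.$$

**Step 4: stopping predictably and using (3).** $V_k$ depends only on the conditional laws of $\bar d_1,\dots,\bar d_k$, so it is $\mathcal G_{k-1}$-measurable. Therefore $\chi_k:=1_{\{V_1,\dots,V_k\le K_0s^{q_0}\}}$ is $\mathcal G_{k-1}$-measurable, it is nonincreasing in $k$, and $(\chi_k\bar e_k)$ is a decoupled tangent sequence of $(\chi_k\bar d_k)$. Given $\mathcal G_n$, the sum $\sum\chi_k\bar e_k$ is either $0$ or $\sum_{j\le k}\bar e_j$ for some $k$ with $V_k\le K_0s^{q_0}$. So $\mathbb E N(\sum\chi_k\bar e_k)^{q_0}\le K_0s^{q_0}$. By (3) and Markov's inequality,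
$$\mathbb P\Big(N\Big(\sum\chi_k\bar d_k\Big)>Ls\Big)\le\frac{\Delta K_0s^{q_0}}{L^{q_0}s^{q_0}}=\frac14 .$$

**Step 5: collecting the exceptional events.** By Step 3, $\chi\equiv1$ a.s. on $\Gamma$, so $\mathbb P(N(\sum\hat d_k)>Ls)\le8\theta+24\theta+\frac14$. By (5),
$$\mathbb P\Big(N\Big(\sum d_k\Big)>(L+1)s\Big)\le\mathbb P\Big(N\Big(\sum\hat d_k\Big)>Ls\Big)+\mathbb P\Big(N\Big(\sum e^1_k\Big)>s\Big)\le8\theta+24\theta+\tfrac14+\theta=33\theta+\tfrac14=\tfrac12.\ \square$$

## 9. Constants, and the equivalence of the four properties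

**Proof of Theorem 1, part 1.** Pass to the $r$-norm; its constant $D_{p_0}$ is at most $c\,D_{p_0}(X)$. Proposition 8 gives (14) with $\theta=\frac1{132}$, $\gamma=\frac12$ and $C=1+(4D_{p_0}^{p_0}K_0)^{r/p_0}$. Theorem 7 gives (12) with $\kappa=\frac\theta2=\frac1{264}$. Theorem 6 with $q=p/r$ gives, for the $r$-norm,
$$D_p^p\le48\cdot32^q\,C^q\,2^{528q+660}\le2^{666}\,(2^{533}C)^{p/r},\qquad\text{so}\qquad D_p\le2^{666/p}\,(2^{533}C)^{1/r}\quad(0<p<\infty).\tag{17}$$
For the original quasi-norm there is one more factor $c$. With $K=\max\{2^{666},\,c\,(2^{533}C)^{1/r}\}$ we get $D_p(X)\le K^{1/p}K$, and $K$ depends only on $p_0$, $D_{p_0}(X)$ and the modulus of concavity. For $p\ge p_1$ the bound is at most $K^{1+1/p_1}$. With $p_1=1$ this answers the question of Section 2 affirmatively.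

**Proof of part 2.** For a Banach space and $p_0=1$ we have $r=c=q_0=1$ and $K_0=\sum_{m\ge0}(4+12m)2^{-m}=8+24=32$, so $C=1+128\,D_1\le2^8D_1$, because $D_1\ge1$. For $p\ge1$, (17) gives $D_p\le2^{666+533+8}D_1=2^{1207}D_1$. The lower bound is trivial.

**Proof of part 3.** Inequality (12) for $N=|||\cdot|||^r$ reads $\mathbb P(|||\sum d_k|||>C^{1/r}s)\le\sqrt2\,\mathbb P(|||\sum e_k|||>s)^\kappa$ after renaming $s$. Since $|||\cdot|||\le\|\cdot\|\le c\,|||\cdot|||$,
$$\mathbb P\Big(\Big\|\sum d_k\Big\|>cC^{1/r}s\Big)\le\mathbb P\Big(\Big|\Big|\Big|\sum d_k\Big|\Big|\Big|>C^{1/r}s\Big)\le\sqrt2\;\mathbb P\Big(\Big\|\sum e_k\Big\|>s\Big)^\kappa ,$$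
which is (2) with the constant $cC^{1/r}$ and $\kappa=\frac1{264}$. The converse is contained in the next proof. Part 4 was proved in Section 3. $\blacksquare$

**Proof of Theorem 2.** If $X=\{0\}$, all four properties hold; let $X\ne\{0\}$. Each property passes between $\|\cdot\|$ and $N$ with a change of constants only. For (iv): if $\mathbb P(|||\sum e_k|||>s)\le\theta$, then $\mathbb P(\|\sum e_k\|>cs)\le\theta$, hence $\mathbb P(\|\sum d_k\|>Ccs)\le\gamma$, and so $\mathbb P(|||\sum d_k|||>Ccs)\le\gamma$; for $N$ this is (14) with constant $(Cc)^r\ge1$. For (iii): in the same way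
$$\mathbb P\Big(\Big|\Big|\Big|\sum d_k\Big|\Big|\Big|>Ccs\Big)\le\mathbb P\Big(\Big\|\sum d_k\Big\|>Ccs\Big)\le\sqrt2\;\mathbb P\Big(\Big\|\sum e_k\Big\|>cs\Big)^\kappa\le\sqrt2\;\mathbb P\Big(\Big|\Big|\Big|\sum e_k\Big|\Big|\Big|>s\Big)^\kappa,$$
and the constant may be enlarged so that it is at least $1$. In the other direction, from $N$ to $\|\cdot\|$, argue as in the proof of part 3; for (iv), if $\mathbb P(\|\sum e_k\|>s)\le\theta$, then $\mathbb P(|||\sum e_k|||>s)\le\theta$, hence $\mathbb P(|||\sum d_k|||>C^{1/r}s)\le\gamma$ and $\mathbb P(\|\sum d_k\|>cC^{1/r}s)\le\gamma$.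

Now (i)$\Rightarrow$(iv) is Proposition 8, (iv)$\Rightarrow$(iii) is Theorem 7, (iii)$\Rightarrow$(ii) is Theorem 6 (its bound is of the form $D_p\le a^{1/p}b$ with $a,b\ge1$, and the change of quasi-norm adds the factor $c$), and (ii)$\Rightarrow$(i) is trivial. In particular each of (iii) and (iv) implies the decoupling inequality for all $p\in(0,\infty)$, which is the converse in part 3 of Theorem 1. $\blacksquare$
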